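\title{Matchings and the regularity of squarefree parts of symbolic powers of edge ideals}

\begin{abstract}
Let $G$ be a finite simple graph with edge ideal $I(G)$, and let $I(G)^{\{s\}}$ be the ideal generated by the squarefree monomials of the $s$-th symbolic power $I(G)^{(s)}$. We prove that $\operatorname{reg}(I(G)^{\{s\}})\le \operatorname{match}(G)+s$ over every field whenever $I(G)^{\{s\}}\neq 0$, which settles a conjecture posed in a paper of Seyed Fakhari. The matching number can be replaced by the invariant $\alpha(G)-d(G)\le\operatorname{match}(G)$, where $\alpha(G)$ is the independence number and $d(G)$ is the maximum of $|Y|-|N(Y)|$ over independent sets $Y$. The bound is attained for every possible pair $(\operatorname{match}(G),s)$. The proof cuts the Stanley--Reisner complex of $I(G)^{\{s\}}$ into slices and shows that each slice is closed under the closure operator of a transversal matroid.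
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{K}$ be a field and $S=\mathbb{K}[x_1,\ldots,x_n]$. For a nonzero finitely generated graded $S$-module $M$ with graded Betti numbers $\beta_{i,j}(M)$, the \emph{Castelnuovo--Mumford regularity} is
\[
\operatorname{reg}(M)=\max\{j-i : \beta_{i,j}(M)\neq 0\}.
\]
It bounds the degrees of the minimal generators of $M$ (the case $i=0$) and, after a shift by $i$, the degrees of all higher syzygies.

Let $I$ be a squarefree monomial ideal with minimal primes $\mathfrak{p}_1,\ldots,\mathfrak{p}_r$, and let $s\ge1$. The \emph{$s$-th symbolic power} of $I$ is $I^{(s)}=\mathfrak{p}_1^s\cap\cdots\cap\mathfrak{p}_r^s$. The \emph{squarefree part} of a monomial ideal is the ideal generated by its squarefree monomials, and $I^{\{s\}}$ denotes the squarefree part of $I^{(s)}$. It is nonzero exactly when $s\le\operatorname{ht}(I)$.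

All graphs are finite and simple. For a graph $G$ on the vertex set $V=\{x_1,\ldots,x_n\}$, the \emph{edge ideal} $I(G)\subseteq S$ is generated by the monomials $x_ix_j$ over the edges of $G$. For $A\subseteq V$ we write $G[A]$ for the induced subgraph, $G-A$ for $G[V\setminus A]$, $N(A)$ for the set of vertices adjacent to some vertex of $A$, $N[A]=A\cup N(A)$, and $x_A$ for the product of the variables in $A$. We use three invariants: the \emph{matching number} $\operatorname{match}(G)$, the maximum number of pairwise disjoint edges; the \emph{vertex cover number} $\tau(G)$, the minimum size of a set of vertices that meets every edge; and the \emph{independence number} $\alpha(G)$, the maximum size of a set of vertices that spans no edge. A set is a vertex cover exactly when its complement is independent, so $\alpha(G)+\tau(G)=|V|$.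

For edge ideals, the squarefree parts of powers have a direct combinatorial meaning. The monomial $x_A$ lies in the ordinary power $I(G)^s$ when $G[A]$ has $s$ disjoint edges, and it lies in the symbolic power $I(G)^{(s)}$ when $G[A]$ cannot be covered by fewer than $s$ vertices (Lemma~\ref{lem:translate}). Thus
\[
I(G)=I(G)^{\{1\}}\supseteq I(G)^{\{2\}}\supseteq\cdots\supseteq I(G)^{\{\tau(G)\}}
\]
is a finite chain of squarefree monomial ideals, and one can ask how the regularity behaves along it. Small cases suggest an answer. If $G=tK_2$ consists of $t$ disjoint edges, then $I(G)$ is a complete intersection of $t$ quadrics, of regularity $2t-(t-1)=t+1$, and $I(G)^{\{t\}}$ is principal of degree $2t$; both values equal $t+s$. If $G$ is a triangle, then $I(G)^{\{2\}}=(x_1x_2x_3)$ has regularity $3=1+2$. If $G$ is a star with center $x$ and leaves $y_1,\ldots,y_m$, then $I(G)=x\,(y_1,\ldots,y_m)$ has regularity $2=1+1$, however large $m$ is. In each case the regularity is the number of disjoint edges plus $s$. The conjecture posed in \cite{SF} is that this number is always an upper bound. The inequality is known for $s=1$, for $s=2$, and for all $s$ when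 $G$ is chordal or a Cameron--Walker graph. We prove it in general.

\begin{theorem}\label{thm:A}
Let $G$ be a graph and $s\ge1$ an integer with $I(G)^{\{s\}}\neq0$. Then
\[
\operatorname{reg}(I(G)^{\{s\}})\le \operatorname{match}(G)+s .
\]
\end{theorem}

The proof gives a stronger bound. Put
\[
d(G)=\max\{|Y|-|N(Y)| : Y\subseteq V \text{ independent}\}.
\]
This number measures how far an independent set can outnumber its neighbors, and $d(G)\ge0$ because $Y=\emptyset$ is allowed.

\begin{theorem}\label{thm:B}
Let $G$ be a graph and $s\ge1$ an integer with $I(G)^{\{s\}}\neq0$. Then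
\[
\operatorname{reg}(I(G)^{\{s\}})\le \alpha(G)-d(G)+s .
\]
Moreover,
\[
\alpha(G)-d(G)=\min_{Y\text{ independent}}\bigl(|N(Y)|+\alpha(G-N[Y])\bigr),
\]
and for every maximum independent set $U$ this number equals the matching number of the bipartite graph formed by the edges of $G$ between $U$ and $V\setminus U$. In particular, $\alpha(G)-d(G)\le\operatorname{match}(G)$.
\end{theorem}

An \emph{induced matching} is a set of pairwise disjoint edges such that the subgraph induced on their vertices has no further edge.

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item[(1)] A graph $G$ with $\operatorname{match}(G)=m$ and $I(G)^{\{s\}}\neq0$ exists only if $s\le 2m$. For $G=mK_3$, the disjoint union of $m$ triangles, equality holds in Theorem~\ref{thm:A} for all $1\le s\le 2m$. So the bound is best possible for every possible pair $(m,s)$.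
\item[(2)] For every bipartite graph $G$ with an edge, equality holds in Theorem~\ref{thm:A} at $s=\operatorname{ht}(I(G))=\operatorname{match}(G)$.
\item[(3)] If $G$ has an induced matching of size $t$ and $1\le s\le t$, then $\operatorname{reg}(I(G)^{\{s\}})\ge t+s$.
\item[(4)] For the complete graph $K_n$ with $n\ge2$ and $1\le s\le n-1$, equality holds in Theorem~\ref{thm:B}: $\operatorname{reg}(I(K_n)^{\{s\}})=s+1$, while $\operatorname{match}(K_n)=\lfloor n/2\rfloor$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:bip}
If $G$ is bipartite and $1\le s\le\operatorname{match}(G)$, then the squarefree part $I(G)^{[s]}$ of the ordinary power $I(G)^s$ satisfies $\operatorname{reg}(I(G)^{[s]})\le\operatorname{match}(G)+s$.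
\end{corollary}

Section~\ref{sec:complex} turns the problem into a vanishing statement for the homology of a simplicial complex, and Section~\ref{sec:example} works the method out on a graph with seven vertices. Sections~\ref{sec:tools}--\ref{sec:vanishing} prove the vanishing for any partition $V=P\sqcup R\sqcup Y$ with $N(Y)\subseteq P$; the combinatorial core is Lemma~\ref{lem:key}. Section~\ref{sec:invariant} chooses the partition and proves Theorems~\ref{thm:A} and~\ref{thm:B}, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:C} and Corollary~\ref{cor:bip}.

\section{The complex of sets with small vertex cover number}\label{sec:complex}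

A \emph{simplicial complex} on a finite set $X$ is a family $\Gamma$ of subsets of $X$, called faces, that is closed under taking subsets; an element of $X$ need not be a vertex of $\Gamma$. Reduced homology $\tilde H_k(\Gamma)$ is taken over $\mathbb{K}$ and computed from the augmented chain complex, in which $\emptyset$ is a face of dimension $-1$. The \emph{void} complex has no faces, and all its reduced homology is zero; the complex $\{\emptyset\}$ has $\tilde H_{-1}=\mathbb{K}$ and no other homology. For $W\subseteq X$ let $\Gamma[W]=\{A\in\Gamma : A\subseteq W\}$. The \emph{Stanley--Reisner ideal} of a complex $\Gamma$ on $V$ is generated by the monomials $x_A$ with $A\notin\Gamma$.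

\begin{lemma}\label{lem:translate}
For $A\subseteq V$ we have $x_A\in I(G)^{(s)}$ if and only if $\tau(G[A])\ge s$. Hence $I(G)^{\{s\}}$ is the Stanley--Reisner ideal of the simplicial complex
\[
\Delta_s(G)=\{A\subseteq V : \tau(G[A])\le s-1\},
\]
and $I(G)^{\{s\}}\ne0$ if and only if $s\le\tau(G)$.
\end{lemma}

\begin{proof}
The minimal primes of $I(G)$ are the ideals $\mathfrak{p}_C$ generated by the variables in a minimal vertex cover $C$ of $G$, and $x_A\in\mathfrak{p}_C^s$ if and only if $|A\cap C|\ge s$. So we must show that $\min_C|A\cap C|=\tau(G[A])$. Each $A\cap C$ is a vertex cover of $G[A]$, which gives the inequality $\ge$. Conversely, let $C_0\subseteq A$ be a minimum vertex cover of $G[A]$. Then $C_0\cup(V\setminus A)$ covers $G$, so it contains a minimal vertex cover $C$ of $G$, and $A\cap C\subseteq C_0$. For the last assertion, $\tau(G[A])$ is largest for $A=V$.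
\end{proof}

The complex $\Delta_1(G)$ consists of the independent sets of $G$, and $\Delta_2(G)$ consists of the sets whose induced edges all pass through one vertex. The definition involves only induced subgraphs, so $\Delta_s(G)[W]=\Delta_s(G[W])$ for $W\subseteq V$. Hochster's formula expresses the Betti numbers of a Stanley--Reisner ring through the homology of restrictions; in our case it reads
\begin{equation}\label{eq:hochster}
\beta_{i,j}(I(G)^{\{s\}})=\beta_{i+1,j}(S/I(G)^{\{s\}})=\sum_{W\subseteq V,\ |W|=j}\dim_{\mathbb{K}}\tilde H_{j-i-2}(\Delta_s(G[W]))\qquad(i\ge0).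
\end{equation}
If $W\neq\emptyset$ and $\tilde H_k(\Delta_s(G[W]))\ne0$, then $\Delta_s(G[W])$ is not the full simplex on $W$, so $k\le|W|-2$, and this group contributes to \eqref{eq:hochster} with $j=|W|$ and $i=|W|-k-2\ge0$. Therefore, when $I(G)^{\{s\}}\ne0$,
\begin{equation}\label{eq:reg}
\operatorname{reg}(I(G)^{\{s\}})=\max\{k+2 : \tilde H_k(\Delta_s(G[W]))\neq0\text{ for some }\emptyset\ne W\subseteq V\}.
\end{equation}
A bound $\operatorname{reg}(I(G)^{\{s\}})\le q+s$ thus means that $\tilde H_k(\Delta_s(G[W]))=0$ for all nonempty $W$ and all $k\ge q+s-1$.

One such bound costs nothing. A face $A$ of $\Delta_s(G)$ has $|A|=\alpha(G[A])+\tau(G[A])\le\alpha(G)+s-1$ elements, so $\dim\Delta_s(G)\le\alpha(G)+s-2$, and \eqref{eq:reg} gives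
\begin{equation}\label{eq:dim}
\operatorname{reg}(I(G)^{\{s\}})\le\alpha(G)+s .
\end{equation}
This proves Theorem~\ref{thm:A} when $\alpha(G)\le\operatorname{match}(G)$. It is far from the truth for a star, where $\Delta_1(G)$ is the disjoint union of a point and a large simplex: the dimension is large, but the homology lies in degree $0$. The difficult graphs are those in which a large independent set has few neighbors, and Theorem~\ref{thm:B} says that $d(G)$ of the dimensions counted in \eqref{eq:dim} carry no homology.

To see past the dimension we remove vertices one at a time. For a complex $\Gamma$ on $X$ and $v\in X$, the \emph{deletion} and the \emph{link} of $v$ are the complexes on $X\setminus\{v\}$ given by $\operatorname{del}(v)=\Gamma[X\setminus\{v\}]$ and $\operatorname{lk}(v)=\{A\subseteq X\setminus\{v\} : A\cup\{v\}\in\Gamma\}$; the link is void if $v$ is not a vertex of $\Gamma$. The quotient of the augmented chain complex of $\Gamma$ by that of $\operatorname{del}(v)$ is spanned by the faces that contain $v$, and removing $v$ identifies it with the augmented chain complex of $\operatorname{lk}(v)$ shifted by one degree. This gives a long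 exact sequence
\begin{equation}\label{eq:les}
\cdots\to\tilde H_k(\operatorname{del}(v))\to\tilde H_k(\Gamma)\to\tilde H_{k-1}(\operatorname{lk}(v))\to\tilde H_{k-1}(\operatorname{del}(v))\to\cdots .
\end{equation}

\section{A graph with seven vertices}\label{sec:example}

Let $G$ be the triangle on $p_1,p_2,c$ with two leaves $a_1,a_2$ attached to $p_1$ and two leaves $b_1,b_2$ attached to $p_2$. Put $P=\{p_1,p_2\}$ and $Y=\{a_1,a_2,b_1,b_2,c\}$. Every edge meets $P$, and $p_1a_1$, $p_2b_1$ are disjoint edges, so $\operatorname{match}(G)=\tau(G)=2$ and $\alpha(G)=5$. Take $s=2$ and $\Delta=\Delta_2(G)$. The face $Y\cup\{p_1\}$ has dimension $5$. The bound \eqref{eq:dim} is $7$, while Theorem~\ref{thm:A} claims $4$.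

Sort the faces of $\Delta$ by their intersection $B$ with $P$, and put $\Delta_B=\{A\subseteq Y : A\cup B\in\Delta\}$. If $|B|\le1$, then $B$ covers $G[B\cup Y]$, so $\Delta_B$ is the full simplex on $Y$. If $B=P$, a one-vertex cover of $G[P\cup A]$ must cover the edge $p_1p_2$. It is $p_1$ exactly when $A$ contains no neighbor of $p_2$, that is, $A\subseteq\{a_1,a_2\}$, and it is $p_2$ exactly when $A\subseteq\{b_1,b_2\}$. So $\Delta_P$ consists of two disjoint segments $a_1a_2$ and $b_1b_2$, and $c$ is not a vertex of it.

Now apply \eqref{eq:les} twice. The deletion of $p_1$ is the full simplex on $Y\cup\{p_2\}$, which is acyclic, so $\tilde H_k(\Delta)\cong\tilde H_{k-1}(\operatorname{lk}(p_1))$. Inside $\operatorname{lk}(p_1)$, the deletion of $p_2$ is the simplex $\Delta_{\{p_1\}}$ and the link of $p_2$ is $\Delta_P$. Hence $\tilde H_k(\Delta)\cong\tilde H_{k-2}(\Delta_P)$, which is $\mathbb{K}$ for $k=2$ and zero otherwise. For $W\subseteq V$ the corresponding pieces of $\Delta[W]$ are the complexes $\Delta_B[Y\cap W]$ with $B\subseteq P\cap W$. Each is a simplex or a union of two disjoint simplices, with homology only in degrees $\le0$, and each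 of the at most two applications of \eqref{eq:les} raises the degree by at most one. So $\tilde H_k(\Delta[W])=0$ for $k\ge3$, and $\operatorname{reg}(I(G)^{\{2\}})=4$ by \eqref{eq:reg}.

Attaching more leaves to $p_1$ and $p_2$ increases the dimension of $\Delta_P$ but leaves it homotopy equivalent to two points. The reason is that once $a_1$ lies in $A$, adding $a_2$ does not make $G[P\cup A]$ harder to cover. To measure this, let $r(A)$ be the largest size of a matching between $A$ and $P$. The maximal sets with $r(A)=1$ are $\{a_1,a_2\}$, $\{b_1,b_2\}$ and $\{c\}$, and the facets of $\Delta_P$ are two of these three sets. The third is missing because the triangle $p_1p_2c$ needs two vertices. So $\tau(G[P\cup A])$ is not determined by $r(A)$: we have $r(\{a_1\})=r(\{c\})=1$, but the cover numbers are $1$ and $2$. Two properties do hold here, and they suffice: $r(A)\le\tau(G[P\cup A])$, and adding to $A$ a vertex that does not increase $r$ does not increase $\tau$. The function $r$ is the rank function of a matroid, the second property says that $\Delta_P$ is closed under matroid closure, and such a complex behaves homologically as if its dimension were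 bounded by the rank rather than the size of its faces. The next two sections prove these statements in general.

\section{Slices and closed complexes}\label{sec:tools}

The first lemma is the repeated use of \eqref{eq:les}. Each vertex that is passed to a link costs one homological degree.

\begin{lemma}\label{lem:slice}
Let $\Gamma$ be a simplicial complex on $X\sqcup Y$. For $B\subseteq X$ let $\Gamma_B=\{A\subseteq Y : A\cup B\in\Gamma\}$. If $\tilde H_k(\Gamma)\ne0$, then $\tilde H_{k-|B|}(\Gamma_B)\neq0$ for some $B\subseteq X$.
\end{lemma}

\begin{proof}
We use induction on $|X|$. If $X=\emptyset$, then $\Gamma_\emptyset=\Gamma$. Otherwise let $v\in X$ and $X'=X\setminus\{v\}$. By \eqref{eq:les}, either $\tilde H_k(\operatorname{del}(v))\neq0$ or $\tilde H_{k-1}(\operatorname{lk}(v))\ne0$. Both complexes live on $X'\sqcup Y$, and for $B'\subseteq X'$ we have $\operatorname{del}(v)_{B'}=\Gamma_{B'}$ and $\operatorname{lk}(v)_{B'}=\Gamma_{B'\cup\{v\}}$. In the first case induction gives $B'$ with $\tilde H_{k-|B'|}(\Gamma_{B'})\ne0$, and we take $B=B'$. In the second it gives $B'$ with $\tilde H_{k-1-|B'|}(\Gamma_{B'\cup\{v\}})\neq0$, and we take $B=B'\cup\{v\}$.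
\end{proof}

We call the complexes $\Gamma_B$ the \emph{slices} of $\Gamma$. To bound their homology we recall some matroid language. A \emph{matroid} $M$ on a finite set $Y$ is a nonempty family of subsets, closed under taking subsets, such that whenever $F,F'$ belong to the family and $|F|<|F'|$, there is $y\in F'\setminus F$ with $F\cup\{y\}$ in the family. The \emph{rank} $r(A)$ of $A\subseteq Y$ is the largest size of a member of the family contained in $A$, and the \emph{closure} of $A$ is $\operatorname{cl}(A)=\{y\in Y : r(A\cup\{y\})=r(A)\}$. We use the standard facts that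
\[
A\subseteq\operatorname{cl}(A),\qquad A\subseteq A'\Rightarrow\operatorname{cl}(A)\subseteq\operatorname{cl}(A'),\qquad \operatorname{cl}(\operatorname{cl}(A))=\operatorname{cl}(A),\qquad r(\operatorname{cl}(A))=r(A).
\]
A \emph{flat} is a set $F$ with $\operatorname{cl}(F)=F$. If $F\subsetneq F'$ are flats and $y\in F'\setminus F$, then $r(F')\ge r(F\cup\{y\})>r(F)$, so the rank increases strictly along a chain of flats. A \emph{loop} is an element $y$ with $r(\{y\})=0$, that is, $y\in\operatorname{cl}(\emptyset)$; it lies in the closure of every set.

We also need two facts about posets. The \emph{order complex} of a finite poset has the chains as its faces, and the order complex of the poset of nonempty faces of a complex $K$ is the barycentric subdivision of $K$. If $f,g\colon Q\to Q'$ are order-preserving maps with $f(x)\le g(x)$ for all $x$, then the induced maps of order complexes are homotopic \cite[\S1.3]{Quillen}.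

\begin{lemma}\label{lem:closed}
Let $M$ be a matroid on $Y$, let $\rho$ be an integer, and let $K$ be a nonvoid simplicial complex on $Y$ such that every $A\in K$ satisfies $\operatorname{cl}(A)\in K$ and $r(A)\le\rho$. Then $\tilde H_k(K)=0$ for all $k\ge\rho$.
\end{lemma}

\begin{proof}
Since $K$ is nonvoid, $\emptyset\in K$, and so $\rho\ge0$. If $M$ has a loop $y$, then $A\cup\{y\}\subseteq\operatorname{cl}(A)\in K$ for every $A\in K$. Thus $K$ is a cone with apex $y$, and it is acyclic. If $K=\{\emptyset\}$, its homology lies in degree $-1<\rho$.

Suppose now that $M$ has no loops and $K\neq\{\emptyset\}$. Let $Q$ be the poset of nonempty faces of $K$, and let $Q'\subseteq Q$ be the subposet of faces that are flats. By hypothesis $f(A)=\operatorname{cl}(A)$ defines an order-preserving map $f\colon Q\to Q'$. Let $\iota\colon Q'\to Q$ be the inclusion. Then $f\circ\iota$ is the identity of $Q'$, and $A\subseteq(\iota\circ f)(A)$ for all $A\in Q$, so $\iota\circ f$ induces a map homotopic to the identity. Hence $K$ is homotopy equivalent to the order complex of $Q'$. The elements of $Q'$ are flats of rank at most $\rho$, and of rank at least $1$ because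 they are nonempty and $M$ has no loops. A chain in $Q'$ therefore has at most $\rho$ elements, and the order complex of $Q'$ has dimension at most $\rho-1$.
\end{proof}

The rank bound alone is not enough. Let $|Y|\ge3$, let every nonempty subset of $Y$ have rank $1$, and let $K$ be the boundary of the simplex on $Y$. Then $r\le1$ on $K$, but $\tilde H_{|Y|-2}(K)\ne0$; here the closure of a vertex is $Y$, which is not a face.

\section{Vertex covers and the transversal matroid}\label{sec:key}

To apply Lemma~\ref{lem:closed} to the slices of $\Delta_s(G)$ we need a matroid on $Y$ whose closure does not change the cover number. Call a partition $V(H)=P\sqcup R\sqcup Y$ of the vertex set of a graph $H$ \emph{admissible} if $N(Y)\subseteq P$, that is, if $Y$ is independent and no edge joins $R$ to $Y$. The parts may be empty, and the restriction of an admissible partition to an induced subgraph is admissible. In Section~\ref{sec:example} the part $R$ was empty; its role will appear in Section~\ref{sec:vanishing}.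

The subsets of $Y$ that can be matched into $P$ along edges of $H$ form a matroid on $Y$ by the theorem of Edmonds and Fulkerson. This is the \emph{transversal matroid}, and its rank $r(A)$ is the maximum size of a matching between $A$ and $P$. We use Hall's theorem in the following form: if $Z$ and $T$ are disjoint sets of vertices and $Z$ cannot be matched into $T$, then some $Z'\subseteq Z$ has $|N(Z')\cap T|\le|Z'|-1$.

\begin{lemma}\label{lem:key}
Let $V(H)=P\sqcup R\sqcup Y$ be an admissible partition, and let $\operatorname{cl}$ be the closure in the transversal matroid on $Y$. Then for every $A\subseteq Y$,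
\[
\tau(H[P\cup R\cup\operatorname{cl}(A)])=\tau(H[P\cup R\cup A]).
\]
\end{lemma}

The matroid sees only the edges between $Y$ and $P$, while $\tau$ also depends on the edges inside $P\cup R$, over which we have no control. The proof finds a minimum cover that already contains all neighbors of a new vertex $y\in\operatorname{cl}(A)$. Not every minimum cover does: if $P=\{p\}$, $A=\{a\}$ and the edges are $pa$ and $py$, then $\{a\}$ is a minimum cover of $H[P\cup A]$ that misses $py$. The remedy is to take a minimum cover with as many vertices in $P$ as possible. Moving a cover from $A$ to $P$ never uncovers an edge inside $P\cup R$, so the unknown edges do no harm.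

\begin{proof}
If $A\subseteq A'\subseteq\operatorname{cl}(A)$, then $\operatorname{cl}(A')=\operatorname{cl}(A)$ by monotonicity and idempotence. So we may add the elements of $\operatorname{cl}(A)\setminus A$ one at a time, and it suffices to prove
\[
\tau(H[P\cup R\cup A\cup\{y\}])=\tau(H[P\cup R\cup A])\qquad\text{for }y\in\operatorname{cl}(A)\setminus A .
\]
Write $H_A=H[P\cup R\cup A]$. Among the minimum vertex covers of $H_A$ choose $C$ such that $T=P\setminus C$ has the smallest possible size, and put $Z=N(T)\cap A$. The edges between $T$ and $Z$ are covered by $C$ and $T\cap C=\emptyset$, so $Z\subseteq C$. We claim that no vertex of $T$ is adjacent to $y$. Suppose that $v\in T$ is adjacent to $y$.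

\emph{Step 1: $Z$ can be matched into $T\setminus\{v\}$.} Otherwise Hall's theorem gives $Z'\subseteq Z$ with $|N(Z')\cap(T\setminus\{v\})|\le|Z'|-1$. Put
\[
D=\{v\}\cup\bigl(N(Z')\cap T\bigr)\subseteq T,\qquad C'=(C\setminus Z')\cup D .
\]
Then $|D|\le|Z'|$ and $Z'\subseteq C$, so $|C'|\le|C|$. The set $C'$ covers $H_A$. Indeed, an edge with an end in $C\setminus Z'$ is still covered. Any other edge of $H_A$ has an end in $Z'$, because $C$ covers it, and its other end $u$ lies in $P$, because $N(Y)\subseteq P$. If $u\notin T$, then $u\in C\cap P\subseteq C\setminus Z'$. If $u\in T$, then $u\in N(Z')\cap T\subseteq D$. So $C'$ is a minimum vertex cover of $H_A$ with $P\setminus C'=T\setminus D$, which is smaller than $T$ because $v\in D$. This contradicts the choice of $C$.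

\emph{Step 2: $r(A\cup\{y\})>r(A)$.} By Step 1 and the edge $vy$, there is a matching of $Z\cup\{y\}$ into $T$, with $|Z|+1$ edges. Take a matching between $A$ and $P$ with $r(A)$ edges, and discard the at most $|Z|$ edges that meet $Z$. The remaining edges, at least $r(A)-|Z|$ in number, join $A\setminus Z$ to $P\setminus T$, since no vertex of $A\setminus Z$ has a neighbor in $T$. They are therefore disjoint from the edges of the first matching, and the union is a matching between $A\cup\{y\}$ and $P$ with at least $r(A)+1$ edges.

Step 2 contradicts $y\in\operatorname{cl}(A)$, and the claim follows. All neighbors of $y$ lie in $P$, hence in $P\setminus T\subseteq C$. So $C$ covers $H[P\cup R\cup A\cup\{y\}]$, which gives the inequality $\le$; the inequality $\ge$ holds because $H_A$ is an induced subgraph.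
\end{proof}

Both halves of the condition $N(Y)\subseteq P$ are needed. Let $H$ be a single edge and $P=\emptyset$, so that every element of $Y$ is a loop and $\operatorname{cl}(\emptyset)=Y$. Whether $Y$ contains both ends of the edge, or one end with the other in $R$, the left side of the lemma for $A=\emptyset$ is $1$ and the right side is $0$.

\section{The vanishing theorem}\label{sec:vanishing}

We slice $\Delta_s(G)$ along $P\cup R$. By Lemma~\ref{lem:slice}, each vertex of $B\subseteq P\cup R$ costs one degree. For the vertices in $P$ this cost is paid in full. For those in $R$ part of it is returned: they have no neighbors in $Y$, so the cover vertices spent on $G[B\cap R]$ are not available for the edges at $Y$, and the rank allowed in the slice drops by $\tau(G[B\cap R])$. The net cost is $\alpha(G[B\cap R])$.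

\begin{proposition}\label{prop:vanish}
Let $V=P\sqcup R\sqcup Y$ be an admissible partition of the vertex set of $G$, and put $q=|P|+\alpha(G[R])$. Then $\tilde H_k(\Delta_s(G[W]))=0$ for all $W\subseteq V$, all $s\ge1$ and all $k\ge q+s-1$. Consequently, if $I(G)^{\{s\}}\neq0$, then $\operatorname{reg}(I(G)^{\{s\}})\le q+s$.
\end{proposition}

\begin{proof}
Replacing $G,P,R,Y$ by $G[W]$, $P\cap W$, $R\cap W$, $Y\cap W$ preserves admissibility and does not increase $q$, so we may assume $W=V$. Let $\Gamma=\Delta_s(G)$ and suppose $\tilde H_k(\Gamma)\neq0$. We show that $k\le q+s-2$.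

By Lemma~\ref{lem:slice} with $X=P\cup R$, there is $B\subseteq P\cup R$ with $\tilde H_{k-|B|}(\Gamma_B)\neq0$, where
\[
\Gamma_B=\{A\subseteq Y : \tau(G[B\cup A])\le s-1\}.
\]
In particular $\Gamma_B$ is nonvoid. Let $P_B=B\cap P$ and $R_B=B\cap R$. The partition $P_B\sqcup R_B\sqcup Y$ of the vertex set of $H=G[B\cup Y]$ is admissible. Let $r$ and $\operatorname{cl}$ refer to its transversal matroid, which depends on $B$: matchings go into $P_B$. By Lemma~\ref{lem:key}, $A\in\Gamma_B$ implies $\operatorname{cl}(A)\in\Gamma_B$.

Let $A\in\Gamma_B$ and let $C$ be a minimum vertex cover of $G[B\cup A]$. Then $C\cap R_B$ covers $G[R_B]$, and $C\cap(P_B\cup A)$ contains an end of each edge of a maximum matching between $A$ and $P_B$. These two parts of $C$ are disjoint, so $\tau(G[R_B])+r(A)\le|C|\le s-1$. Thus $r(A)\le\rho$ for $\rho=s-1-\tau(G[R_B])$. Lemma~\ref{lem:closed} gives $k-|B|\le\rho-1$, and therefore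
\[
k\le|P_B|+|R_B|-\tau(G[R_B])+s-2=|P_B|+\alpha(G[R_B])+s-2\le q+s-2 .
\]
The bound on the regularity follows from \eqref{eq:reg}.
\end{proof}

The proposition interpolates between two extremes. For $R=V$ it is the dimension bound \eqref{eq:dim}. For $R=\emptyset$ and $P$ a minimum vertex cover, as in Section~\ref{sec:example}, it gives $\operatorname{reg}(I(G)^{\{s\}})\le\tau(G)+s$. The discount on $R$ depends on the absence of edges between $R$ and $Y$: in the example of Section~\ref{sec:example}, counting $p_1,p_2$ as vertices of $R$ would give $q=1$ and the bound $3$ for $s=2$, while the regularity is $4$.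

\section{The best partition}\label{sec:invariant}

Fix an independent set $Y$. An admissible partition with this $Y$ has $P\supseteq N(Y)$, and moving a vertex of $P\setminus N(Y)$ to $R$ lowers $|P|$ by one and raises $\alpha(G[R])$ by at most one. So the best choice is $P=N(Y)$ and $R=V\setminus N[Y]$, and the smallest value of $q$ in Proposition~\ref{prop:vanish} is
\[
\kappa(G)=\min_{Y\text{ independent}}\bigl(|N(Y)|+\alpha(G-N[Y])\bigr).
\]
It remains to compare $\kappa(G)$ with the matching number. A matching needs at least one cover vertex for each edge, so $\operatorname{match}(H)\le\tau(H)$ for every graph $H$; K\"onig's theorem states that equality holds when $H$ is bipartite.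

\begin{lemma}\label{lem:kappa}
Let $U$ be a maximum independent set of $G$, and let $G_U$ be the bipartite graph on $V$ formed by the edges of $G$ between $U$ and $V\setminus U$. Then
\[
\kappa(G)=\alpha(G)-d(G)=\operatorname{match}(G_U).
\]
\end{lemma}

\begin{proof}
We prove $\kappa(G)\le\alpha(G)-d(G)\le\operatorname{match}(G_U)\le\kappa(G)$.

\emph{First inequality.} Let $Y$ be independent with $|Y|-|N(Y)|=d(G)$. The union of $Y$ with an independent set of $G-N[Y]$ is independent, so $\alpha(G-N[Y])\le\alpha(G)-|Y|$. Hence $\kappa(G)\le|N(Y)|+\alpha(G)-|Y|=\alpha(G)-d(G)$.

\emph{Second inequality.} Let $C$ be a minimum vertex cover of $G_U$, so $|C|=\operatorname{match}(G_U)$ by K\"onig's theorem, and let $Y=U\setminus C$. Since $U$ is independent, every edge of $G$ at a vertex of $Y$ is an edge of $G_U$, and $C$ must contain its other end. So $N(Y)\subseteq C\setminus U$, and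
\[
|C|=|C\cap U|+|C\setminus U|\ge\alpha(G)-|Y|+|N(Y)|\ge\alpha(G)-d(G).
\]

\emph{Third inequality.} Let $Y$ be any independent set of $G$. The set $C=N(Y)\cup(U\setminus N[Y])$ covers $G_U$: for an edge $uw$ with $u\in U$, either $u\in Y$ and then $w\in N(Y)$, or $u\in N(Y)$, or $u\in U\setminus N[Y]$. Since $U\setminus N[Y]$ is independent in $G-N[Y]$, we get $\operatorname{match}(G_U)\le|C|\le|N(Y)|+\alpha(G-N[Y])$. Now take the minimum over $Y$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
Let $Y$ attain the minimum in the definition of $\kappa(G)$. Proposition~\ref{prop:vanish} with $P=N(Y)$ and $R=V\setminus N[Y]$ gives $\operatorname{reg}(I(G)^{\{s\}})\le\kappa(G)+s$. Lemma~\ref{lem:kappa} identifies $\kappa(G)$ with $\alpha(G)-d(G)$ and with $\operatorname{match}(G_U)$ for every maximum independent set $U$. Since $G_U$ is a subgraph of $G$, we have $\operatorname{match}(G_U)\le\operatorname{match}(G)$. This proves Theorem~\ref{thm:B}, and Theorem~\ref{thm:A} follows.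
\end{proof}

\begin{remark}
For bipartite $G$ the two bounds coincide. The set $V\setminus U$ is a vertex cover with $\tau(G)=\operatorname{match}(G)$ elements, so each edge of a maximum matching of $G$ has exactly one end in it and belongs to $G_U$. For complete graphs the gap between the bounds is $\lfloor n/2\rfloor-1$, by Theorem~\ref{thm:C}(4).
\end{remark}

\section{Sharpness and ordinary powers}\label{sec:sharp}

Lower bounds come from two sources. By \eqref{eq:reg}, a nonzero group $\tilde H_k(\Delta_s(G[W]))$ with $W\neq\emptyset$ gives regularity at least $k+2$. By Lemma~\ref{lem:translate}, $x_W$ is a minimal generator of $I(G)^{\{s\}}$ exactly when $\tau(G[W])\ge s$ and $\tau(G[W\setminus\{v\}])\le s-1$ for all $v\in W$, and then the regularity is at least $|W|$.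

\begin{proof}[Proof of Theorem~\ref{thm:C}]
We begin with (3), which is used in (1).

(3) Let $e_1,\ldots,e_t$ be the edges of an induced matching, viewed as two-element sets, let $W=e_1\cup\cdots\cup e_t$, and let $\Delta=\Delta_s(G[W])$. For $A\subseteq W$ the number $\tau(G[A])$ is the number of $e_i$ contained in $A$. A face of $\Delta$ contains at most $s-1$ of the $e_i$ and at most one vertex of each of the others, so it has at most $t+s-1$ elements, and $\dim\Delta\le t+s-2$. Let $\Sigma$ be the complex of sets $F\cup F_{s+1}\cup\cdots\cup F_t$ with $F\subsetneq e_1\cup\cdots\cup e_s$ and $F_i\subsetneq e_i$. Such a set contains at most $s-1$ of the $e_i$, so $\Sigma\subseteq\Delta$. The sets $F$ form the boundary of a simplex with $2s$ vertices, a sphere of dimension $2s-2$, and each further edge $e_i$ suspends the complex once, with its two ends as suspension points. So $\Sigma$ is a sphere of dimension $2s-2+(t-s)=t+s-2$, and it carries a nonzero cycle of this dimension. This cycle is not a boundary in $\Delta$, which has no faces of dimension $t+s-1$. Hence $\tilde H_{t+s-2}(\Delta)\ne0$ and $\operatorname{reg}(I(G)^{\{s\}})\ge t+s$.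

(1) The vertices of a maximum matching form a vertex cover, since an edge that avoids them would enlarge the matching. So $\tau(G)\le2\operatorname{match}(G)$, and $I(G)^{\{s\}}\neq0$ forces $s\le\tau(G)\le2m$ by Lemma~\ref{lem:translate}. Let $G=mK_3$, so that $\operatorname{match}(G)=m$ and $\tau(G)=2m$. By Theorem~\ref{thm:A} it suffices to show that the regularity is at least $m+s$. For $s\le m$, one edge from each triangle gives an induced matching of size $m$, and (3) applies. For $m\le s\le2m$, let $W$ consist of all three vertices of $a=s-m$ of the triangles and two vertices of each of the other $b=2m-s$ triangles. Then $\tau(G[W])=2a+b=s$. Deleting a vertex of $W$ turns a triangle into an edge or an edge into a vertex, and so lowers $\tau$ by one. Thus $x_W$ is a minimal generator, of degree $3a+2b=m+s$.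

(2) The height of $I(G)$ is the smallest height of a minimal prime $\mathfrak{p}_C$, which is $\tau(G)$, and $\tau(G)=\operatorname{match}(G)$ by K\"onig's theorem. Let $s$ be this number and let $W$ be the vertex set of a maximum matching. Then $s\le\operatorname{match}(G[W])\le\tau(G[W])$. For $v\in W$ the graph $G[W\setminus\{v\}]$ is bipartite with $2s-1$ vertices, so $\tau(G[W\setminus\{v\}])=\operatorname{match}(G[W\setminus\{v\}])\le s-1$. Thus $x_W$ is a minimal generator of degree $2s=\operatorname{match}(G)+s$, and Theorem~\ref{thm:A} gives equality.

(4) For nonempty $A$ we have $\tau(K_n[A])=|A|-1$, so $I(K_n)^{\{s\}}$ is generated by the squarefree monomials of degree $s+1\le n$, and its regularity is at least $s+1$. The independent sets of $K_n$ are $\emptyset$ and the single vertices, for which $|Y|-|N(Y)|$ equals $0$ and $2-n\le0$. So $\alpha(K_n)=1$ and $d(K_n)=0$, and Theorem~\ref{thm:B} gives regularity at most $s+1$.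
\end{proof}

Part (3) and Theorem~\ref{thm:A} together show that if $G$ has an induced matching of size $\operatorname{match}(G)$, then $\operatorname{reg}(I(G)^{\{s\}})=\operatorname{match}(G)+s$ for all $1\le s\le\operatorname{match}(G)$.

\begin{proof}[Proof of Corollary~\ref{cor:bip}]
A monomial lies in $I(G)^s$ if and only if it is divisible by a product of $s$ edge monomials. A divisor of $x_A$ is squarefree, so $x_A\in I(G)^s$ if and only if $G[A]$ contains $s$ pairwise disjoint edges, that is, $\operatorname{match}(G[A])\ge s$. For bipartite $G$ every $G[A]$ is bipartite, and $\operatorname{match}(G[A])=\tau(G[A])$ by K\"onig's theorem. Lemma~\ref{lem:translate} then gives $I(G)^{[s]}=I(G)^{\{s\}}$. This ideal is nonzero because $s\le\operatorname{match}(G)=\tau(G)$, and Theorem~\ref{thm:A} applies.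
\end{proof}

\begin{thebibliography}{9}

\bibitem{Quillen}
D.~Quillen, \emph{Homotopy properties of the poset of nontrivial $p$-subgroups of a group}, Adv. Math. 28 (1978).

\bibitem{SF}
S.~A.~Seyed Fakhari, \emph{On the Regularity of squarefree part of symbolic powers of edge ideals}, arXiv:2303.02791 (2023).

\end{thebibliography}
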